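\title{Solutions with a prescribed number of nodal domains for the critical polyharmonic equation on the sphere}

\begin{abstract}
Let $\mathcal{P}_m$ be the conformally invariant operator of order $2m$ on the round sphere $\mathbb{S}^N$, $N>2m$. We prove that for every $\ell\ge2$ the critical equation $\mathcal{P}_m v=|v|^{4m/(N-2m)}v$ has a continuous sign-changing solution with precisely $\ell$ nodal domains. The solutions are invariant under $O(p)\times O(q)$, $p+q=N+1$, $p,q\ge2$. On invariant functions the inverse of $\mathcal{P}_m$ is a composition of inverses of Sturm--Liouville operators and does not increase the number of sign changes; a normalized nonlinear power iteration, started at a point selected by the Borsuk--Ulam theorem, accumulates at a solution. We also describe the nodal set of every continuous invariant solution, show that the energy bounds the number of nodal domains, and find at least $\lfloor (N-1)/2\rfloor$ conformally inequivalent solutions for each $\ell$.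
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(\mathbb{S}^N,g)$ be the unit sphere with its round metric and Laplace--Beltrami operator $\Delta_g$, and let $m\ge1$ and $N>2m$ be integers. The operator
\[
\mathcal{P}_m=\prod_{k=1}^m\bigl(-\Delta_g+c_k\bigr),\qquad c_k=\Bigl(\frac N2+k-1\Bigr)\Bigl(\frac N2-k\Bigr),
\]
is the conformally invariant (GJMS) operator of order $2m$ on the sphere. For $m=1$ it is the conformal Laplacian $-\Delta_g+N(N-2)/4$, and for $m=2$ it is the Paneitz operator. Since $k\le m<N/2$, every $c_k$ is positive. Let $H^m_g$ be the completion of $C^\infty(\mathbb{S}^N)$ in the norm of the inner product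
\[
\langle u,v\rangle_{H^m_g}=
\begin{cases}
\int_{\mathbb{S}^N}\bigl(uv+\Delta_g^{m/2}u\,\Delta_g^{m/2}v\bigr)\,dV, & m \text{ even},\\[1mm]
\int_{\mathbb{S}^N}\bigl(uv+\langle\nabla\Delta_g^{(m-1)/2}u,\nabla\Delta_g^{(m-1)/2}v\rangle_g\bigr)\,dV, & m\text{ odd},
\end{cases}
\]
let $\kappa=\frac{2N}{N-2m}>2$ be the critical Sobolev exponent, and put $f(t)=|t|^{\kappa-2}t$. We study the equation
\begin{equation}\label{eq:main}
\mathcal{P}_m v=|v|^{\kappa-2}v,\qquad v\in H^m_g .
\end{equation}
The form $\langle u,\varphi\rangle_*=\int\varphi\,\mathcal{P}_mu\,dV$ on smooth functions extends to an inner product on $H^m_g$ with an equivalent norm (Section~\ref{sec:fixed}), and a \emph{solution} of \eqref{eq:main} is a function $v\in H^m_g$ with $\langle v,\varphi\rangle_*=\int f(v)\varphi\,dV$ for all $\varphi\in H^m_g$. We consider continuous solutions. A \emph{nodal domain} of a continuous function $v$ is a connected component of the open set $\{v\ne0\}$.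

The number of nodal domains is a quantity that the symmetries of \eqref{eq:main} respect. Let $\phi$ be a conformal diffeomorphism of $\mathbb{S}^N$, with $\phi^*g=\omega^{4/(N-2m)}g$ and $\omega>0$. The volume element of $\phi^*g$ is $\omega^{\kappa}dV$, so the substitution $v\mapsto\omega\cdot(v\circ\phi)$ preserves $\int|v|^\kappa\,dV$; conformal invariance of $\mathcal{P}_m$, which we shall not use, means that it maps solutions to solutions. Since $\omega>0$, it preserves the number of nodal domains. One may therefore ask which numbers occur. The number $1$ does: the constant $(c_1\cdots c_m)^{1/(\kappa-2)}$ is a solution. For $m=1$, the Yamabe equation on the sphere, it is known that for every $N>2$ and every $\ell\ge2$ there is a sign-changing solution with precisely $\ell$ nodal domains. The question that we answer comes from \cite{CFS}: \emph{is there, for every $m\ge2$, every $N>2m$ and every $\ell\ge2$, a sign-changing solution of \eqref{eq:main} with precisely $\ell$ nodal domains?}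

The answer is yes. Fix integers $p,q\ge2$ with $p+q=N+1$; since $N\ge3$, the pair $p=2$, $q=N-1$ is always available. Write points of $\mathbb{S}^N$ as $(x,y)\in\mathbb{R}^p\times\mathbb{R}^q$ and put
\[
G=O(p)\times O(q),\qquad s(x,y)=|x|^2-|y|^2\in[-1,1].
\]

\begin{theorem}\label{thm:main}
Let $m\ge1$, $N>2m$, and $p,q\ge2$ with $p+q=N+1$.
\begin{itemize}
\item[(a)] For every $\ell\ge1$ there is a continuous $G$-invariant solution of \eqref{eq:main} with precisely $\ell$ nodal domains; it changes sign if $\ell\ge2$.
\item[(b)] Every nontrivial continuous $G$-invariant solution $v$ has finitely many nodal domains. If their number is $\ell$, the zero set of $v$ consists of exactly $\ell-1$ level sets $\{s=\xi_i\}$, $-1<\xi_1<\dots<\xi_{\ell-1}<1$, each diffeomorphic to $\mathbb{S}^{p-1}\times\mathbb{S}^{q-1}$, and $v$ changes sign across each of them, with $\nabla v\ne0$ there.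
\item[(c)] For each $\Lambda$ there is $\ell(\Lambda)$ such that every nontrivial continuous $G$-invariant solution with $\int|v|^\kappa\,dV\le\Lambda$ has at most $\ell(\Lambda)$ nodal domains. Hence the energies $\int|v|^\kappa\,dV$ of the solutions in \textup{(a)} tend to $\infty$ as $\ell\to\infty$.
\item[(d)] For each $\ell\ge2$ there are at least $\lfloor\frac{N-1}2\rfloor$ solutions with precisely $\ell$ nodal domains that are pairwise not related by conformal transformations of $\mathbb{S}^N$.
\end{itemize}
\end{theorem}

An invariant function is a function of $s$ alone, so \eqref{eq:main} becomes an ordinary differential equation of order $2m$ on $(-1,1)$, singular at both ends, and counting nodal domains becomes counting zeros. Two tools that control zeros when $m=1$ are lost when $m\ge2$. First, truncation leaves the space: the positive part of a linear coordinate function has a gradient that jumps across a hypersurface, so it lies in $H^1_g$ but not in $H^2_g$. Second, for an equation of order two a nontrivial solution has no double zero in $(-1,1)$, by uniqueness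 for the initial value problem, whereas for order $2m\ge4$ the value and the first derivative at a point do not exhaust the initial data.

What remains is the factorization of $\mathcal{P}_m$ into the operators $-\Delta_g+c_k$ with $c_k>0$. On invariant functions the inverse of each factor does not increase the number of sign changes, and if the number does not drop, all zeros of the output are simple and interior. This suggests treating \eqref{eq:main} as the fixed point problem $v=\mathcal{P}_m^{-1}f(v)$ and iterating. Sections~\ref{sec:fixed} and~\ref{sec:profiles} set up this problem and its reduction to one variable. Section~\ref{sec:model} introduces the iteration and runs it by hand in a linear model that displays the whole strategy. Section~\ref{sec:signs} proves the statements on sign changes and part~(b), Section~\ref{sec:bounds} the a priori bounds, Section~\ref{sec:existence} part~(a), and Section~\ref{sec:cd} parts (c) and~(d).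

\section{The fixed point formulation}\label{sec:fixed}

All integrals without a domain are over $\mathbb{S}^N$ with respect to $dV$. The space $L^2(\mathbb{S}^N)$ is the orthogonal sum of the eigenspaces of $-\Delta_g$, which are finite-dimensional, consist of smooth functions, and belong to the eigenvalues $\lambda_j=j(j+N-1)$, $j\ge0$. Write $u=\sum_ju_j$ for the corresponding decomposition. On the $j$-th eigenspace $\mathcal{P}_m$ is multiplication by $\mu_j=\prod_{k=1}^m(\lambda_j+c_k)$, and $0<\mu_0<\mu_1<\cdots$ because all $c_k$ are positive. For smooth functions,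
\[
\langle u,\varphi\rangle_*=\sum_j\mu_j\int u_j\varphi_j,\qquad \|u\|_{H^m_g}^2=\sum_j(1+\lambda_j^m)\|u_j\|_{L^2}^2 .
\]
The function $\lambda\mapsto\prod_k(\lambda+c_k)/(1+\lambda^m)$ is continuous and positive on $[0,\infty)$ and tends to $1$ at infinity, so it lies between two positive constants. Hence $\|\cdot\|_*$ and $\|\cdot\|_{H^m_g}$ are equivalent, and both formulas hold on all of $H^m_g$.

We use two facts on the Sobolev spaces $W^{j,r}$.
\begin{itemize}
\item[(E)] \emph{Elliptic estimate.} For $c>0$, $1<r<\infty$ and $j\ge0$, the operator $-\Delta_g+c$ is an isomorphism $W^{j+2,r}(\mathbb{S}^N)\to W^{j,r}(\mathbb{S}^N)$.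
\item[(S)] \emph{Sobolev embedding.} On a compact $d$-dimensional manifold or a ball in $\mathbb{R}^d$, and for $1<t<\infty$, the space $W^{j,t}$ embeds continuously in $L^r$ with $\frac1r=\frac1t-\frac jd$ if this number is positive, in every $L^r$, $r<\infty$, if it is zero, in $C^0$ if it is negative, and in $C^1$ if $\frac1t-\frac{j-1}d<0$.
\end{itemize}
Write $m=2i+e$ with $e\in\{0,1\}$. By (E), $\|u\|_{W^{m,2}}$ is equivalent to $\|(1-\Delta_g)^iu\|_{W^{e,2}}$, whose square is $\sum_j(1+\lambda_j)^m\|u_j\|_{L^2}^2$. So $H^m_g=W^{m,2}(\mathbb{S}^N)$ with equivalent norms, and (S) gives $H^m_g\subset L^\kappa$; by H\"older's inequality $\int f(v)\varphi$ is then defined for $v,\varphi\in H^m_g$.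

Put $L_k=-\Delta_g+c_k$ and
\[
K=\mathcal{P}_m^{-1}=L_m^{-1}\cdots L_1^{-1}.
\]
By (E), $K:L^r\to W^{2m,r}$ is bounded for $1<r<\infty$. The operators $L_k^{-1}$, $K$ and the projections $u\mapsto u_j$ commute with isometries of the sphere, so they preserve $G$-invariance. For $h\in L^2$ we have $Kh=\sum_j\mu_j^{-1}h_j\in H^m_g$, and therefore
\begin{equation}\label{eq:Kdual}
\langle Kh,\varphi\rangle_*=\int h\varphi\qquad\text{for all }\varphi\in H^m_g .
\end{equation}

\begin{lemma}\label{lem:fixed}
A continuous function $v$ on $\mathbb{S}^N$ is a solution of \eqref{eq:main} if and only if $v=Kf(v)$. In this case $\|v\|_*^2=\int|v|^\kappa$.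
\end{lemma}

\begin{proof}
The function $f(v)$ is continuous, so $Kf(v)\in H^m_g$; thus $v\in H^m_g$ under either condition. By \eqref{eq:Kdual}, $v$ is a solution if and only if $\langle v-Kf(v),\varphi\rangle_*=0$ for all $\varphi\in H^m_g$. The identity is the equation tested with $\varphi=v$.
\end{proof}

\section{Invariant functions and their profiles}\label{sec:profiles}

\subsection*{Geometry of the orbits}
On the sphere $|x|^2=\frac{1+s}2$ and $|y|^2=\frac{1-s}2$, so the map
\[
\Psi:\mathbb{S}^{p-1}\times\mathbb{S}^{q-1}\times[-1,1]\to\mathbb{S}^N,\qquad \Psi(\omega,\eta,\sigma)=\Bigl(\sqrt{\tfrac{1+\sigma}2}\,\omega,\sqrt{\tfrac{1-\sigma}2}\,\eta\Bigr),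
\]
is onto and $s\circ\Psi=\sigma$. The $G$-orbits are the level sets of $s$: the spheres $\{s=-1\}=\{0\}\times\mathbb{S}^{q-1}$ and $\{s=1\}=\mathbb{S}^{p-1}\times\{0\}$, and between them hypersurfaces diffeomorphic to $\mathbb{S}^{p-1}\times\mathbb{S}^{q-1}$. A continuous invariant function $u$ is $U\circ s$ with $U(\sigma)=u(\Psi(\omega,\eta,\sigma))$ for any fixed $\omega,\eta$. We call $U\in C([-1,1])$ the \emph{profile} of $u$, denote profiles by capital letters, and use $s$ also for the variable in $[-1,1]$. If $u\in C^1(\mathbb{S}^N)$, then $U\in C^1(-1,1)$, because $\Psi(\omega,\eta,\cdot)$ is smooth on $(-1,1)$. Let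
\[
E_0=\{U\circ s:U\in C([-1,1])\},\qquad E_1=\{U\circ s:U\in C^1([-1,1])\},
\]
with the norms $\|U\|_\infty$ and $\|U\|_\infty+\|U'\|_\infty$. Thus $E_0$ is the space of continuous invariant functions. The space $E_1$ is smaller than the space of invariant $C^1$ functions on the sphere: $|x|^{3/2}$ is $C^1$, but its profile is a multiple of $(1+s)^{3/4}$.

With $x=\cos\theta\,\omega$, $y=\sin\theta\,\eta$ the metric is $d\theta^2+\cos^2\theta\,g_{\mathbb{S}^{p-1}}+\sin^2\theta\,g_{\mathbb{S}^{q-1}}$, and $s=\cos2\theta$. Hence $|\nabla s|^2=4\sin^22\theta=4(1-s^2)$, and the radial part of the volume element is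
\[
\cos^{p-1}\theta\sin^{q-1}\theta\,d\theta=\tfrac14\cos^{p-2}\theta\sin^{q-2}\theta\,|ds|=2^{-(p+q)/2}\rho(s)\,|ds|,
\]
where
\[
\rho(s)=(1+s)^{p/2-1}(1-s)^{q/2-1},\qquad A(s)=4(1-s^2)\rho(s)=4(1+s)^{p/2}(1-s)^{q/2}.
\]
With $\omega_{p,q}=2^{-(p+q)/2}|\mathbb{S}^{p-1}||\mathbb{S}^{q-1}|$ we obtain, for $u\in E_0$, and for invariant $u\in C^1(\mathbb{S}^N)$ and $\zeta\in C_c^\infty(-1,1)$, respectively,
\begin{equation}\label{eq:integrals}
\int u=\omega_{p,q}\int_{-1}^1U\rho\,ds,\qquad \int\langle\nabla u,\nabla(\zeta\circ s)\rangle_g=\omega_{p,q}\int_{-1}^1AU'\zeta'\,ds .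
\end{equation}
If $U$ is a polynomial, $\Delta_gu$ is smooth and invariant, and integrating by parts in \eqref{eq:integrals} identifies its profile:
\begin{equation}\label{eq:laplace}
\rho^{-1}(AU')'=4(1-s^2)U''+2\bigl((p-q)-(p+q)s\bigr)U' .
\end{equation}

\emph{Reflection.} The isometry $(x,y)\mapsto(y,x)$ exchanges $p$ and $q$ and replaces $s$ by $-s$. Our hypotheses are symmetric in $p$ and $q$, so each statement proved at one endpoint of $[-1,1]$ holds at the other.

\subsection*{One second-order factor}
We shall count zeros of profiles and pass to limits, which requires $C^1$ control up to the endpoints, where $A$ vanishes. The size of the singularity is measured by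
\[
\gamma(s)=\frac1{A(s)}\int_{-1}^s\rho\,d\sigma,\qquad -1<s<1 .
\]
As $s\to-1$ we have $A(s)\sim4\cdot2^{q/2}(1+s)^{p/2}$ and $\int_{-1}^s\rho\sim2^{q/2-1}\frac2p(1+s)^{p/2}$. So $\gamma$ extends continuously to $[-1,1)$ with $\gamma(-1)=\frac1{4p}$.

\begin{lemma}\label{lem:ode}
Let $c>0$, $h\in E_0$ and $u=(-\Delta_g+c)^{-1}h$. Then $u\in E_1$ and $\|u\|_{E_1}\le C\|h\|_{E_0}$ with $C$ independent of $h$. Moreover $AU'\in C^1(-1,1)$, $AU'\to0$ at $\pm1$, and
\begin{equation}\label{eq:ode}
(AU')'=\rho\,(cU-H),\qquad |U'(s)|\le\gamma(s)\max_{[-1,s]}|cU-H|\qquad\text{on }(-1,1).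
\end{equation}
Consequently $K:E_0\to E_1$ is bounded, and it maps bounded subsets of $E_0$ to relatively compact subsets of $E_0$.
\end{lemma}

\begin{proof}
By (E) and (S) with $r>N$, $u\in W^{2,r}\subset C^1(\mathbb{S}^N)$ and $\|u\|_{C^1(\mathbb{S}^N)}\le C\|h\|_\infty$; also $u$ is invariant. Multiply $-\Delta_gu+cu=h$ by $\zeta\circ s$, $\zeta\in C_c^\infty(-1,1)$, and integrate by parts. By \eqref{eq:integrals}, $\int_{-1}^1\bigl(AU'\zeta'+\rho(cU-H)\zeta\bigr)ds=0$. So the continuous function $AU'$ has the continuous distributional derivative $\rho(cU-H)$ on $(-1,1)$, which gives the equation. From $|\nabla u|=2\sqrt{1-s^2}\,|U'|$ we get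
\[
|AU'|\le2(1+s)^{(p-1)/2}(1-s)^{(q-1)/2}\|\nabla u\|_\infty\to0\qquad(s\to\pm1).
\]
Integrating the equation from $-1$ gives
\[
U'(s)=\gamma(s)\,\frac{\int_{-1}^s\rho\,(cU-H)}{\int_{-1}^s\rho},
\]
a product of $\gamma(s)$ with a weighted mean of $cU-H$ over $[-1,s]$. This proves the inequality in \eqref{eq:ode}, bounds $U'$ on $(-1,0]$ by $C\|h\|_\infty$, and shows that $U'(s)\to\frac1{4p}(cU(-1)-H(-1))$ as $s\to-1$. By the mean value theorem $U\in C^1([-1,0])$, and reflection treats $[0,1]$. Applying the estimate to $L_1^{-1},\dots,L_m^{-1}$ in turn shows that $K:E_0\to E_1$ is bounded, and the Arzel\`a--Ascoli theorem gives the last claim.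
\end{proof}

\subsection*{Sign changes and transversal profiles}
Let $U\in C([-1,1])$ have finitely many zeros. A \emph{sign change} of $U$ is a zero $t\in(-1,1)$ on whose two sides $U$ has opposite signs, and $S(U)$ is the number of sign changes. If they are $t_1<\dots<t_k$, and $t_0=-1$, $t_{k+1}=1$, then $U$ does not take both signs on any $[t_i,t_{i+1}]$, and $U(s)\prod_{i=1}^k(s-t_i)$ does not take both signs on $[-1,1]$. Since $f(t)$ has the sign of $t$, $f(U)$ has the same zeros as $U$ and $S(f(U))=S(U)$.

We call $U\in C^1([-1,1])$ \emph{transversal} if $U(\pm1)\ne0$ and $U'\ne0$ at every zero. The zeros are then isolated, hence finitely many, and each is a sign change. We apply these notions to $u\in E_0$ through its profile and write $S(u)=S(U)$.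

The number $S$ can drop in a $C^1$ limit in two ways: two zeros merge, as for $s^2-\varepsilon^2\to s^2$, or a zero leaves through an endpoint, as for $s+1-\varepsilon\to s+1$. A transversal limit excludes both.

\begin{lemma}\label{lem:stable}
If $U$ is transversal, every $\tilde U$ sufficiently close to $U$ in $C^1([-1,1])$ is transversal and $S(\tilde U)=S(U)$.
\end{lemma}

\begin{proof}
Choose disjoint closed intervals $I_i\subset(-1,1)$, one around each zero, and $\delta>0$ with $|U'|\ge\delta$ on each $I_i$ and $|U|\ge\delta$ on the compact set $D=[-1,1]\setminus\bigcup_i\operatorname{int}I_i$. If $\|\tilde U-U\|_{C^1}<\delta$, then $\tilde U$ has the sign of $U$ on $D$, which contains $\pm1$ and the ends of each $I_i$, and $\tilde U'\ne0$ on $I_i$. At the two ends of $I_i$ the signs of $U$ are opposite, so $\tilde U$ has exactly one zero in $I_i$, and it is simple.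
\end{proof}

\begin{lemma}\label{lem:nodal}
Let $v\in E_1$ be transversal with zeros $\xi_1<\dots<\xi_\sigma$ of its profile. Then $v$ has precisely $\sigma+1$ nodal domains, its zero set is the union of the hypersurfaces $\{s=\xi_i\}\cong\mathbb{S}^{p-1}\times\mathbb{S}^{q-1}$, and $v$ changes sign across each of them with $\nabla v\neq0$.
\end{lemma}

\begin{proof}
The set $[-1,1]\setminus\{\xi_1,\dots,\xi_\sigma\}$ is a disjoint union of $\sigma+1$ relatively open intervals $I$. Each $s^{-1}(I)$ is open, nonempty, and equal to $\Psi(\mathbb{S}^{p-1}\times\mathbb{S}^{q-1}\times I)$, which is connected because $p,q\ge2$. These sets partition $\{v\ne0\}$, so they are its components. On $\{s=\xi_i\}$ we have $\nabla v=V'(\xi_i)\nabla s$ and $|\nabla s|^2=4(1-\xi_i^2)>0$.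
\end{proof}

Finally we need a way to force sign changes by \emph{linear} conditions. Let $\mathcal{Q}_k\subset E_1$ be the $k$-dimensional space of polynomials in $s$ of degree at most $k-1$; its elements are smooth functions on the sphere.

\begin{lemma}\label{lem:orth}
Let $u\in E_0$ have a profile with finitely many zeros. If $\int u\,\pi=0$ for all $\pi\in\mathcal{Q}_k$, then $S(u)\ge k$.
\end{lemma}

\begin{proof}
Suppose the sign changes are $t_1<\dots<t_j$ with $j\le k-1$, and let $\pi=\prod_{i=1}^j(s-t_i)\in\mathcal{Q}_k$. The profile of $u\pi$ does not take both signs and has finitely many zeros, so $\int u\pi\ne0$ by \eqref{eq:integrals}.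
\end{proof}

\section{The iteration and its linear model}\label{sec:model}

Iterating $u\mapsto Kf(u)$ itself is hopeless: on positive constants this is the map $a\mapsto a^{\kappa-1}/\mu_0$, whose fixed point has derivative $\kappa-1>1$, and all other orbits tend to $0$ or $\infty$. Since $f$ is homogeneous, we may discard the size of $u$. For $u\in E_0\setminus\{0\}$ put
\[
\nu(u)=\|Kf(u)\|_*,\qquad Tu=\frac{Kf(u)}{\nu(u)},\qquad J(u)=\int|u|^\kappa .
\]
Here $\nu(u)>0$ because $K$ is injective and $f(u)\neq0$. If $Tv=v$ and $\beta>0$ satisfies $\beta^{\kappa-2}\nu(v)=1$, then $Kf(\beta v)=\beta^{\kappa-1}\nu(v)v=\beta v$, so $\beta v$ is a solution with the same zeros as $v$. The map $T$ has a variational meaning: $\frac{d}{dt}J(u+t\varphi)|_{t=0}=\kappa\int f(u)\varphi=\kappa\langle Kf(u),\varphi\rangle_*$, so $Tu$ is the unit vector in the direction of the gradient of $J$ at $u$.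

To see what the iteration does to sign changes, replace $f(t)$ by $t$. The equation becomes the eigenvalue problem $\mathcal{P}_mv=\mu v$, and $T^nu=K^nu/\|K^nu\|_*$ is the power method for $K$. By \eqref{eq:laplace},
\[
-\Delta_gs^d=\bigl(4d(d-1)+2(N+1)d\bigr)s^d+\text{lower order}=\lambda_{2d}\,s^d+\text{lower order}.
\]
So $-\Delta_g$ acts on $\mathcal{Q}_\ell$ by a triangular matrix with distinct diagonal entries $\lambda_0,\lambda_2,\dots,\lambda_{2\ell-2}$, and there are eigenfunctions $\Phi_d$ of degree exactly $d$, with $K\Phi_d=\mu_{2d}^{-1}\Phi_d$. The first two are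
\[
\Phi_0=1,\qquad\Phi_1=s-\bar s,\qquad \bar s=\frac{p-q}{p+q}\in(-1,1).
\]
Eigenfunctions with different eigenvalues are orthogonal, so $\Phi_d$ is orthogonal to $\mathcal{Q}_d$. By Lemma~\ref{lem:orth} it has $d$ sign changes, which exhaust its degree; it is transversal and has $d+1$ nodal domains. In the linear model every number of nodal domains occurs, and this is the reason to expect the same for \eqref{eq:main}.

\begin{example}\label{ex:linear}
Let $\ell=2$ and $u=\alpha+\beta\Phi_1$ with $\beta\ne0$. Then $K^nu=\alpha\mu_0^{-n}+\beta\mu_2^{-n}\Phi_1$ vanishes at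
\[
s_n=\bar s-\frac\alpha\beta\Bigl(\frac{\mu_2}{\mu_0}\Bigr)^n .
\]
Since $\mu_2>\mu_0$, the point $s_n$ moves monotonically away from $\bar s$ unless $\alpha=0$. A sign change is therefore never created, and for $\alpha\neq0$ it eventually leaves through an endpoint, while $T^nu$ converges to a constant. On the unit circle $\Sigma$ of $\mathcal{Q}_2$ only the antipodal pair $\pm\Phi_1/\|\Phi_1\|_*$ keeps its sign change forever. This pair can be found without knowing $\Phi_1$. The function $u\mapsto\int T^nu$ is continuous and odd on $\Sigma$, so by the intermediate value theorem it vanishes at some $u_n$. Then $T^nu_n$ has mean zero and changes sign, and since sign changes are not created, so do all earlier iterates. Here $\int K^nu=\alpha\mu_0^{-n}|\mathbb{S}^N|$, which gives $\alpha=0$ for every $n$.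
\end{example}

The selection argument of Example~\ref{ex:linear} uses only that $T$ is odd and continuous and that $S$ does not increase. For general $\ell$ one asks that $T^nu$ be orthogonal to $\mathcal{Q}_{\ell-1}$; these are $\ell-1$ odd conditions on the sphere $\Sigma\cong\mathbb{S}^{\ell-1}$ of $\mathcal{Q}_\ell$, and the Borsuk--Ulam theorem replaces the intermediate value theorem. In the nonlinear problem $\mathcal{Q}_\ell$ is no longer invariant under $T$ and the selected point $u_n$ may depend on $n$. Two limits have to be taken: $u_n\to u_*$ in $\Sigma$, and then $T^ju_*\to v$ along a subsequence. This leaves three tasks.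
\begin{itemize}
\item[(1)] Show that $S(Tu)\le S(u)$, with $Tu$ transversal in case of equality. This preserves the count in the first limit.
\item[(2)] Show that every fixed point of $T$ is transversal. This preserves the count in the second limit.
\item[(3)] Show that orbits of $T$ accumulate in $E_1$ at fixed points, although the exponent is critical.
\end{itemize}

\section{The inverse does not create sign changes}\label{sec:signs}

\subsection*{Factorization of one operator}
Rolle's theorem compares the zeros of a function with those of its derivative. To apply it to \eqref{eq:ode}, we write the operator $U\mapsto cU-\rho^{-1}(AU')'$ as a composition of two differentiations and of multiplications by functions of one sign. This needs a positive solution of the homogeneous equation.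

\begin{lemma}\label{lem:psi}
Let $c>0$. There is $\psi\in C([-1,1))\cap C^1(-1,1)$ with $\psi\ge1$, $A\psi'\in C^1(-1,1)$, $(A\psi')'=c\rho\psi$, $A\psi'\to0$ as $s\to-1$, and $\psi(s)\to\infty$ as $s\to1$.
\end{lemma}

\begin{proof}
Let $(B\varphi)(s)=\int_{-1}^sA(\tau)^{-1}\int_{-1}^\tau c\rho\varphi\,d\sigma\,d\tau$ for $\varphi\in C([-1,1))$. If $\varphi\ge0$ is nondecreasing, so is $B\varphi$, and $(B\varphi)(s)\le\int_{-1}^sc\gamma\varphi\,d\tau$. With $\Gamma=\max_{[-1,s_1]}\gamma$ for $s_1<1$, induction gives $0\le(B^n1)(s)\le(c\Gamma(s+1))^n/n!$ on $[-1,s_1]$. So $\psi=\sum_{n\ge0}B^n1$ converges locally uniformly on $[-1,1)$, and $\psi=1+B\psi\ge1$. Differentiating, $A\psi'=c\int_{-1}^s\rho\psi$, which tends to $0$ at $-1$, has derivative $c\rho\psi$, and is positive and increasing. On $[0,1)$ we have $A\le4\cdot2^{p/2}(1-s)^{q/2}$, hence $\psi'\ge a(1-s)^{-q/2}$ with $a>0$. Since $q\ge2$, this is not integrable at $1$.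
\end{proof}

Positivity of $c$ makes all terms of the series nonnegative; $q\ge2$, the codimension of the orbit $\{s=1\}$, makes $\psi$ blow up. With $u,h$ as in Lemma~\ref{lem:ode} put
\[
Y=\frac U\psi\ \text{ on }[-1,1),\qquad W=A\psi^2Y'=(AU')\psi-U(A\psi')\ \text{ on }(-1,1).
\]
Then $W'=(AU')'\psi-U(A\psi')'=\rho(cU-H)\psi-c\rho\psi U$, because the two terms $AU'\psi'$ cancel. Both $AU'$ and $A\psi'$ tend to $0$ at $-1$, and $U$ is bounded. Thus
\begin{equation}\label{eq:factor}
W'=-\rho\psi H,\qquad W(-1^+)=0,\qquad Y(s)\to0\ \text{ as }s\to1 .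
\end{equation}
The functions $U$ and $Y$ have the same zeros in $[-1,1)$, as have $Y'$ and $W$ in $(-1,1)$, and $W'$ has the sign of $-H$. An antiderivative can have one zero more than its derivative has sign changes, so two integrations could create two zeros. The two boundary conditions in \eqref{eq:factor} take up these two.

The case $S(H)=0$ shows the mechanism. Let $H\ge0$ have finitely many zeros. Then $W$ decreases strictly from $0$, so $W<0$; then $Y$ decreases strictly to $0$, so $Y>0$ on $[-1,1)$. With reflection, $U>0$ on $[-1,1]$. This is the maximum principle, and the general case is its extension to $k$ sign changes. To capture double zeros and zeros at the endpoints, for $U\in C^1([-1,1])$ let $Z_-(U)$ and $Z_+(U)$ be the numbers of zeros in $[-1,1)$ and in $(-1,1]$, where a zero in $(-1,1)$ with $U'=0$ counts twice and every other zero once. If both are finite, $S(U)\le Z_\pm(U)$.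

\begin{lemma}\label{lem:vd}
Let $c>0$, let $h\in E_0$ have a profile with finitely many zeros, and let $u=(-\Delta_g+c)^{-1}h$. Then $Z_-(U)\le S(H)$ and $Z_+(U)\le S(H)$.
\end{lemma}

\begin{proof}
By reflection it suffices to bound $Z_-(U)$. Let $t_1<\dots<t_k$ be the sign changes of $H$, and $t_0=-1$, $t_{k+1}=1$.

\emph{Zeros of $W$.} On $[t_i,t_{i+1}]\cap(-1,1)$ the derivative $W'=-\rho\psi H$ does not take both signs and has finitely many zeros, so $W$ is strictly monotone there. Since $W(-1^+)=0$, there is no zero of $W$ in $(-1,t_1]\cap(-1,1)$. Each of the remaining $k$ intervals $(t_1,t_2],\dots,(t_{k-1},t_k],(t_k,1)$ contains at most one. So the zeros of $Y'$ in $(-1,1)$ are $\xi_1<\dots<\xi_r$ with $r\le k$.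

\emph{Zeros of $Y$.} Put $\xi_0=-1$. The function $Y$ is continuous on $[-1,1)$ and strictly monotone on each $I_i=[\xi_{i-1},\xi_i]$, $1\le i\le r$, and on $[\xi_r,1)$. Since $Y\to0$ at $1$, it has no zero in $[\xi_r,1)$. Each $I_i$ contains at most one zero, so the $r$ intervals are shared out among the zeros, no interval belonging to two of them. Every zero in $[-1,1)$ lies in at least one $I_i$. A zero $\xi\in(-1,1)$ with $U'(\xi)=0$ satisfies $Y'(\xi)=(U'\psi-U\psi')(\xi)/\psi(\xi)^2=0$, so $\xi=\xi_i$ with $1\le i<r$, and it lies in the two intervals $I_i$ and $I_{i+1}$. Hence $Z_-(U)\le r\le k$.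
\end{proof}

\begin{remark}\label{rem:c}
The lemma fails without a sign condition on $c$. Take $c=\varepsilon-\lambda_2$ with $\varepsilon>0$ small, so that $-\Delta_g+c$ is invertible. The profile $H=1+\frac12\Phi_1$ is positive, since $|\Phi_1|<2$, but $U=\frac1c+\frac1{2\varepsilon}\Phi_1$ changes sign near $\bar s$. For $\mathcal{P}_m$ the smallest constant is $c_m$, and it is positive precisely because $N>2m$.
\end{remark}

\begin{corollary}\label{cor:vd}
Let $h\in E_0$ have a profile with finitely many zeros, and $u=Kh$. Then $U$ has finitely many zeros and $S(U)\le S(H)$. If $S(U)=S(H)$, then $U$ is transversal.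
\end{corollary}

\begin{proof}
Put $u_0=h$, $u_k=L_k^{-1}u_{k-1}$, so $u_m=u$. By Lemma~\ref{lem:vd} and induction, each $U_k$ has finitely many zeros and $S(U_k)\le Z_\pm(U_k)\le S(U_{k-1})$. Hence $S(U)\le Z_\pm(U)\le S(H)$. If $S(U)=S(H)=\sigma$, then $U$ has $\sigma$ distinct zeros in $(-1,1)$, its sign changes. As $Z_-(U)\le\sigma$, there is no other zero in $[-1,1)$ and none of them counts twice; as $Z_+(U)\le\sigma$, $U(1)\ne0$.
\end{proof}

\subsection*{Fixed points are transversal}
For a fixed point the input $f(v)$ and the output $v$ have the same sign changes, so we are in the equality case of Corollary~\ref{cor:vd}, provided that there are finitely many zeros. This has to be proved, since a limit of functions with few zeros could vanish on an interval. A point where zeros of $V$ accumulate is a double zero, which says nothing for an equation of order $2m$; but by Rolle's theorem the accumulation propagates through all factors and kills all $2m$ initial data.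

\begin{proposition}\label{prop:transversal}
Let $v\in E_0\setminus\{0\}$ satisfy $v=bKf(v)$ for some $b>0$. Then $V$ is transversal.
\end{proposition}

\begin{proof}
Put $v_0=bf(v)$ and $v_k=L_k^{-1}v_{k-1}$, so $v_m=v$. With $R_k=AV_k'$, Lemma~\ref{lem:ode} shows that $(V_k,R_k)_{1\le k\le m}$ solves on $(-1,1)$ the first-order system
\begin{equation}\label{eq:system}
V_k'=R_k/A,\qquad R_k'=\rho\,(c_kV_k-V_{k-1}),\qquad V_0=bf(V_m).
\end{equation}
Its coefficients are continuous on $(-1,1)$, and $f$ is $C^1$ because $\kappa>2$. The right-hand side is thus locally Lipschitz in the unknowns, and $0$ is a solution. By uniqueness for the initial value problem, a solution that vanishes at one point of $(-1,1)$ vanishes identically.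

Suppose that $V$ has infinitely many zeros. They accumulate at some $s_0$, and by reflection we may take $s_0\in[-1,1)$. Let $1\le k\le m$, assume that the zeros of $V_k$ accumulate at $s_0$, and consider \eqref{eq:factor} for $U=V_k$, $H=V_{k-1}$, $c=c_k$. Take a strictly monotone sequence of zeros of $Y$ converging to $s_0$. Between consecutive ones lie zeros of $Y'$, that is of $W$, and between consecutive zeros of $W$ lie zeros of $W'=-\rho\psi V_{k-1}$; all lie in $(-1,1)$, where $\rho\psi>0$. So the zeros of $W$ and of $V_{k-1}$ accumulate at $s_0$. By downward induction from $k=m$ this holds for every $k$, and $V_k(s_0)=0$ for $1\le k\le m$.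

If $s_0>-1$, then $W(s_0)=0$ by continuity, so $R_k\psi=W+V_kA\psi'$ vanishes at $s_0$. All unknowns of \eqref{eq:system} vanish at $s_0$, hence $V\equiv0$, a contradiction.

If $s_0=-1$, the system is singular at $s_0$ and we argue directly. Let $M(s)=\max_{1\le k\le m}\max_{[-1,s]}|V_k|$. Since $|V_0|\le b\|V\|_\infty^{\kappa-2}|V_m|$, the inequality in \eqref{eq:ode} gives $|V_k'(\tau)|\le CM(\tau)$ for $\tau\in(-1,0]$, with $C=\max_{[-1,0]}\gamma\cdot\bigl(\max_kc_k+\max\{1,b\|V\|_\infty^{\kappa-2}\}\bigr)$. Integrating from $-1$, where $V_k$ vanishes, we get $M(s)\le C(s+1)M(s)$ for $s\in[-1,0]$. So $M(s)=0$ when also $s+1<1/C$. All $V_k$ and $R_k$ vanish near $-1$, and again $V\equiv0$.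

Thus $V$ has finitely many zeros, and $S(bf(V))=S(V)$. Corollary~\ref{cor:vd} with $h=bf(v)$ shows that $V$ is transversal.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
A nontrivial continuous invariant solution satisfies $v=Kf(v)$ by Lemma~\ref{lem:fixed}. It is transversal by Proposition~\ref{prop:transversal} with $b=1$, and Lemma~\ref{lem:nodal} gives the assertions with $\ell=S(v)+1$.
\end{proof}

\section{A priori bounds}\label{sec:bounds}

Along an orbit of $T$ we know only that $\|T^ju\|_*=1$, which bounds the $L^\kappa$ norm. This is not enough to start a bootstrap: if $u\in L^\kappa$, then $f(u)\in L^t$ with $\frac1t=\frac{\kappa-1}\kappa$, and (S) puts $Kf(u)\in W^{2m,t}$ in $L^r$ with $\frac1r=\frac{\kappa-1}\kappa-\frac{2m}N=\frac1\kappa$, by the identity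
\begin{equation}\label{eq:critical}
\kappa-2=\frac{4m}{N-2m}=\frac{2m}N\,\kappa .
\end{equation}
Nothing is gained. Nor can $\kappa$ be improved for general functions. Let $\chi\ne0$ be a smooth function on $[0,\infty)$, constant near $0$ and supported in $[0,1]$, and in a chart with coordinate $\zeta\in\mathbb{R}^N$ let $u_\varepsilon=\varepsilon^{-(N-2m)/2}\chi(|\zeta|/\varepsilon)$. Then $\|\partial^\alpha u_\varepsilon\|_{L^2}^2$ is at most a constant times $\varepsilon^{2m-2|\alpha|}$, which is bounded for $|\alpha|\le m$, while $\int|u_\varepsilon|^r$ is of order $\varepsilon^{N-r(N-2m)/2}$, which is unbounded for $r>\kappa$. For $q=1$ such functions, placed at the two points $(0,\pm1)$ with $\zeta=x$, would be invariant under $O(N)\times O(1)$. For $p,q\ge2$ every orbit has positive dimension; an invariant function depends locally on only $N-1$ variables, and the Sobolev exponent improves.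

\begin{lemma}\label{lem:sobolev}
There are $r_0\in(\kappa,\infty)$ and $C$ such that $\|u\|_{L^r}\le C\|u\|_*$ for all $G$-invariant $u\in H^m_g$ and all $r\in[1,r_0]$.
\end{lemma}

\begin{proof}
The sphere has finite volume, so by H\"older's inequality it suffices to treat $r=r_0$. The partial sums $\sum_{j\le i}u_j$ of an invariant $u$ are smooth and invariant, have $\|\cdot\|_*$-norm at most $\|u\|_*$, and converge to $u$ in $L^2$, hence almost everywhere along a subsequence. By Fatou's lemma we may assume that $u$ is smooth.

Let $z_0=(x_0,y_0)\in\mathbb{S}^N$. If $x_0\ne0$, choose a unit vector $e\perp x_0$ in $\mathbb{R}^p$, possible as $p\ge2$; the rotations in the plane of $x_0$ and $e$ form a one-parameter subgroup of $G$ whose generating vector field $X$ has $X(z_0)=(|x_0|e,0)\neq0$. If $x_0=0$, then $y_0\ne0$ and we rotate in $\mathbb{R}^q$, using $q\ge2$. By the flow-box theorem there are coordinates $(\tau,\zeta)$ near $z_0$ in which $X=\partial_\tau$. Take a box $(-\delta,\delta)\times B$ around $z_0$, with $B\subset\mathbb{R}^{N-1}$ a ball, whose closure lies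 in the chart. Invariance gives $Xu=0$, so $u=\tilde u(\zeta)$ on the box, and for $|\alpha|\le m$
\[
2\delta\int_B|\partial^\alpha\tilde u|^2\,d\zeta=\int_{(-\delta,\delta)\times B}|\partial_\zeta^\alpha u|^2\,d\tau\,d\zeta\le C\|u\|_{W^{m,2}}^2\le C\|u\|_*^2 .
\]
As $N>2m$ are integers, $N-1\ge2m$. If $N-1>2m$, let $r_0=\frac{2(N-1)}{N-1-2m}$, which exceeds $\kappa$ because $d\mapsto\frac{2d}{d-2m}=2+\frac{4m}{d-2m}$ is decreasing; if $N-1=2m$, let $r_0$ be any finite number greater than $\kappa$. By (S) on $B$, $\|\tilde u\|_{L^{r_0}(B)}\le C\|u\|_*$, and the $L^{r_0}$ norm of $u$ on the box is at most a constant times $\|\tilde u\|_{L^{r_0}(B)}$. Finitely many boxes cover $\mathbb{S}^N$.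
\end{proof}

Any gain over $\kappa$ is amplified by the bootstrap. We state it for chains, so that it applies both to orbits of $T$ and to solutions.

\begin{lemma}\label{lem:bootstrap}
There are $i_0\in\mathbb{N}$ and, for each $M$, a constant $C(M)$ with the following property. If $u_0,\dots,u_{i_0}\in E_0\cap H^m_g$ satisfy $\|u_0\|_*\le M$ and $u_{i+1}=b_iKf(u_i)$ with $|b_i|\le M$, then $\|u_{i_0}\|_\infty\le C(M)$.
\end{lemma}

\begin{proof}
For $r\in(\kappa,r_0]$ define $a_0=\frac1r$ and $a_{i+1}=(\kappa-1)a_i-\frac{2m}N$. By \eqref{eq:critical}, $\frac1\kappa$ is the fixed point of this recursion, so $a_i-\frac1\kappa=(\kappa-1)^i(a_0-\frac1\kappa)$ decreases to $-\infty$. For each $i$ at most one value of $r$ gives $a_i=0$; fix $r$ outside this countable set. Let $i_0\ge1$ be the first index with $a_{i_0}<0$. By Lemma~\ref{lem:sobolev}, $\|u_0\|_{L^{1/a_0}}\le CM$. Let $i<i_0$ and suppose that $\|u_i\|_{L^{1/a_i}}$ is bounded in terms of $M$. Since $0<a_i<\frac1\kappa$, the exponent $t$ with $\frac1t=(\kappa-1)a_i$ lies in $(1,\infty)$, and $\|f(u_i)\|_{L^t}=\|u_i\|_{L^{1/a_i}}^{\kappa-1}$.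 So $u_{i+1}$ is bounded in $W^{2m,t}$ in terms of $M$. As $\frac1t-\frac{2m}N=a_{i+1}$, (S) bounds $u_{i+1}$ in $L^{1/a_{i+1}}$ if $i+1<i_0$ and in $C^0$ if $i+1=i_0$.
\end{proof}

\section{Existence}\label{sec:existence}

\subsection*{Orbits accumulate at fixed points}
The map $T$ is odd because $f$ is. The map $u\mapsto f(u)$ is continuous on $E_0$, and $K$ is bounded from $E_0$ to $E_1$ and to $H^m_g$. Hence $\nu$ is continuous and
\[
T:E_0\setminus\{0\}\to E_1\setminus\{0\}\quad\text{is continuous},\qquad Tu\in H^m_g,\qquad\|Tu\|_*=1 .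
\]
Also $J$ is continuous on $E_0$. Compactness alone would only give limit points of an orbit; they are fixed because $J$ increases strictly along nonconstant orbits.

\begin{lemma}\label{lem:monotone}
Let $u\in E_0\cap H^m_g$ with $\|u\|_*=1$. Then $\nu(u)\ge J(u)$ and $J(Tu)\ge J(u)$. If $J(Tu)=J(u)$, then $Tu=u$.
\end{lemma}

\begin{proof}
By \eqref{eq:Kdual}, the Cauchy--Schwarz inequality, \eqref{eq:Kdual} again, and H\"older's inequality with exponents $\frac\kappa{\kappa-1}$ and $\kappa$,
\[
J(u)=\langle Kf(u),u\rangle_*\le\nu(u)=\langle Kf(u),Tu\rangle_*=\int f(u)\,Tu\le J(u)^{1-1/\kappa}J(Tu)^{1/\kappa}.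
\]
Dividing by $J(u)^{1-1/\kappa}>0$ gives $J(u)\le J(Tu)$. If $J(Tu)=J(u)$, the two ends of the chain agree, so $\langle Tu,u\rangle_*=1$ for the unit vectors $Tu$ and $u$, and $\|Tu-u\|_*^2=2-2=0$.
\end{proof}

\begin{proposition}\label{prop:limit}
Let $u\in E_0\cap H^m_g$ with $\|u\|_*=1$. There are $j_i\to\infty$ and $v\in E_1\setminus\{0\}$ with $Tv=v$ and $T^{j_i}u\to v$ in $E_1$.
\end{proposition}

\begin{proof}
Let $J_0=J(u)>0$. By Lemma~\ref{lem:monotone}, $\nu(T^ju)\ge J(T^ju)\ge J_0$ for all $j\ge0$. For $j\ge i_0$ apply Lemma~\ref{lem:bootstrap} to the chain $T^{j-i_0}u,\dots,T^ju$ with $M=\max\{1,1/J_0\}$: the functions $T^ju$, $j\ge i_0$, are bounded in $E_0$. By Lemma~\ref{lem:ode} and $1/\nu\le1/J_0$, the functions $T^{j+1}u$, $j\ge i_0$, form a relatively compact subset of $E_0$. Choose $j_i\to\infty$ with $T^{j_i-1}u\to v'$ in $E_0$. Then $J(v')\ge J_0$, so $v'\ne0$, and $T^{j_i}u\to v:=Tv'$ in $E_1$. In particular $v\in H^m_g$ and $\|v\|_*=1$. The sequence $J(T^ju)$ is nondecreasing and bounded, with limit $J_\infty$. By continuity $J(v)=\lim J(T^{j_i}u)=J_\infty$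 and $J(Tv)=\lim J(T^{j_i+1}u)=J_\infty$, and Lemma~\ref{lem:monotone} gives $Tv=v$.
\end{proof}

\subsection*{Choice of the starting point}
Fix $\ell\ge2$ and let $\Sigma=\{u\in\mathcal{Q}_\ell:\|u\|_*=1\}$, the unit sphere of an $\ell$-dimensional Euclidean space. A profile $U$ with $u\in\Sigma$ is a nonzero polynomial of degree at most $\ell-1$. Since $Tw$ is a positive multiple of $Kf(w)$ and $S(f(w))=S(w)$, Corollary~\ref{cor:vd} and induction show that for $u\in\Sigma$ and $j\ge0$ the profile of $T^ju$ has finitely many zeros,
\begin{equation}\label{eq:chain}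
S(T^{j+1}u)\le S(T^ju)\le\ell-1,
\end{equation}
and $T^{j+1}u$ is transversal if $S(T^{j+1}u)=S(T^ju)$.

\begin{example}\label{ex:odd}
If $p=q$ and $\ell=2$, symmetry provides the starting point. The isometry $(x,y)\mapsto(y,x)$ now maps $\mathbb{S}^N\subset\mathbb{R}^p\times\mathbb{R}^p$ to itself and commutes with $K$, so $T$ preserves oddness of profiles. For $u_*=s/\|s\|_*$ each $T^ju_*$ has an odd nonzero profile, which takes both signs; by \eqref{eq:chain}, $S(T^ju_*)=1$ for all $j$.
\end{example}

In general we use the Borsuk--Ulam theorem: \emph{every continuous odd map $\mathbb{S}^{k}\to\mathbb{R}^{k}$ has a zero.}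

\begin{lemma}\label{lem:start}
There is $u_*\in\Sigma$ with $S(T^ju_*)=\ell-1$ for all $j\ge0$.
\end{lemma}

\begin{proof}
\emph{Finitely many steps.} Let $n\ge0$. All norms on $\mathcal{Q}_\ell$ are equivalent, so $T^n:\Sigma\to E_0$ is continuous, and it is odd. The map
\[
\Sigma\to\mathbb{R}^{\ell-1},\qquad u\mapsto\Bigl(\int(T^nu)\,s^i\Bigr)_{i=0}^{\ell-2},
\]
has a zero $u_n$ by the Borsuk--Ulam theorem. Then $T^nu_n$ is orthogonal to $\mathcal{Q}_{\ell-1}$, and Lemma~\ref{lem:orth} gives $S(T^nu_n)\ge\ell-1$. By \eqref{eq:chain}, $S(T^ju_n)=\ell-1$ for $0\le j\le n$.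

\emph{The limit $n\to\infty$.} Since $\Sigma$ is compact, $u_n\to u_*\in\Sigma$ along a subsequence, and $T^ju_n\to T^ju_*$ in $E_1$ for each fixed $j$. For a given $j$ we cannot yet exclude that sign changes disappear in this limit, because $T^ju_*$ need not be transversal. For large $j$ it is. The integers $S(T^ju_*)$ are nonincreasing and nonnegative, so they equal some $\sigma$ for $j\ge j_0$, and $T^ju_*$ is transversal for $j\ge j_0+1$. Fix such a $j$. By Lemma~\ref{lem:stable}, $S(T^ju_n)=\sigma$ for large $n$ in the subsequence, while $S(T^ju_n)=\ell-1$ for $n\ge j$. So $\sigma=\ell-1$, and \eqref{eq:chain} extends the equality to all $j\ge0$.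
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
For $\ell=1$ take the constant $a=\mu_0^{1/(\kappa-2)}$, $\mu_0=c_1\cdots c_m$, which satisfies $Kf(a)=a^{\kappa-1}/\mu_0=a$. Let $\ell\ge2$ and let $u_*$ be as in Lemma~\ref{lem:start}. Proposition~\ref{prop:limit} gives $T^{j_i}u_*\to v$ in $E_1$ with $v\neq0$ and $v=\nu(v)^{-1}Kf(v)$. By Proposition~\ref{prop:transversal}, $v$ is transversal, and by Lemma~\ref{lem:stable}, $S(v)=S(T^{j_i}u_*)=\ell-1$ for large $i$. As computed in Section~\ref{sec:model}, $\beta v$ with $\beta=\nu(v)^{-1/(\kappa-2)}$ satisfies $Kf(\beta v)=\beta v$, so it is a continuous invariant solution by Lemma~\ref{lem:fixed}. By Lemma~\ref{lem:nodal} it has precisely $\ell$ nodal domains, and it changes sign because $\ell-1\ge1$.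
\end{proof}

\section{Energy and multiplicity}\label{sec:cd}

The bound in (c) combines two facts already proved: invariant solutions of bounded energy form a compact set in $E_1$, and the number of zeros is locally constant on it.

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Suppose that there are nontrivial continuous invariant solutions $v_i$ with $\int|v_i|^\kappa\le\Lambda$ whose numbers of nodal domains, $S(v_i)+1$ by part (b), tend to $\infty$. By Lemma~\ref{lem:fixed}, $v_i=Kf(v_i)$ and $\|v_i\|_*^2\le\Lambda$. Lemma~\ref{lem:bootstrap}, applied to the constant chain $v_i,\dots,v_i$ with $M=\max\{1,\Lambda^{1/2}\}$, bounds the sequence in $E_0$. By Lemma~\ref{lem:ode} a subsequence converges in $E_0$ to some $v$; then $v_i=Kf(v_i)\to Kf(v)$ in $E_1$, so $v=Kf(v)$ and $v_i\to v$ in $E_1$. The limit is not zero: $\|v_i\|_\infty=\|Kf(v_i)\|_\infty\le C\|v_i\|_\infty^{\kappa-1}$ gives $\|v_i\|_\infty\ge C^{-1/(\kappa-2)}$. By Proposition~\ref{prop:transversal}, $v$ is transversal, and Lemma~\ref{lem:stable} gives $S(v_i)=S(v)$ for large $i$ in the subsequence, a contradiction.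 This proves the existence of $\ell(\Lambda)$. A solution from part (a) with $\ell>\ell(\Lambda)$ nodal domains has energy greater than $\Lambda$, which is the last assertion.
\end{proof}

For (d) we vary the pair $(p,q)$. The number of nodal domains does not distinguish the resulting solutions, but the topology of the nodal set does.

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
The pairs with $2\le p\le q$ and $p+q=N+1$ correspond to $p=2,\dots,\lfloor\frac{N+1}2\rfloor$, so there are $\lfloor\frac{N+1}2\rfloor-1=\lfloor\frac{N-1}2\rfloor$ of them. For each, let $v_p$ be a solution from part (a) with $\ell\ge2$ nodal domains. By part (b) its zero set is a disjoint union of $\ell-1\ge1$ compact connected sets homeomorphic to $\mathbb{S}^{p-1}\times\mathbb{S}^{q-1}$, which are therefore its components. By the K\"unneth formula this product has Poincar\'e polynomial $(1+t^{p-1})(1+t^{q-1})$ and free homology, so the lowest positive degree with nonzero homology is $p-1$. Products belonging to different pairs are thus not homeomorphic. If $v_{p'}=\omega\cdot(v_p\circ\phi)$ with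 $\phi$ a conformal diffeomorphism and $\omega$ a positive function, then $\phi$ maps the zero set of $v_{p'}$ homeomorphically onto that of $v_p$, components onto components, and hence $p'=p$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CFS}
M\'onica Clapp, Juan Carlos Fern\'andez, Alberto Salda\~na,
\emph{Critical polyharmonic systems and optimal partitions},
arXiv:2105.03754 (2021).

\end{thebibliography}
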